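# Boundary zeros and universality: approximation by exponentials of polynomials

## 1. Zeros on the edge of a disc

Let $\zeta(s)$ be the Riemann zeta-function and let $\operatorname{meas}$ denote Lebesgue measure on the line. Throughout, $K$ is a nonempty compact set. We start from a theorem that we take as given.

**Theorem V (Voronin universality, in Bagchi's generalization).** Let $K$ be a compact set with connected complement lying in the strip $1/2<\Re s<1$. Let $f$ be continuous and nonvanishing on all of $K$ and analytic in the interior of $K$. Then for every $\varepsilon>0$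
$$\liminf_{T\to\infty}\frac1T\operatorname{meas}\Big\{t\in[0,T]:\max_{z\in K}|\zeta(z+it)-f(z)|<\varepsilon\Big\}>0.\tag{1.1}$$

In words: the vertical shifts of $\zeta$ come close to $f$, uniformly on $K$, for a positive proportion of the shifts. The following question is a conjecture in Johan Andersson, "Mergelyan's approximation theorem with nonvanishing polynomials and universality of zeta-functions", arXiv:1010.0850 (2010). Suppose that $f$ is nonvanishing only in the interior of $K$, so that $f$ may have zeros on the boundary. Does (1.1) still hold?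

Take first $K=\{|z-a|\le R\}$. For $0<s<1$ put $f_s(z)=f(a+s(z-a))$. The point $a+s(z-a)$ lies in the open disc for every $z\in K$, so $f_s$ has no zeros on $K$, and it is analytic on a larger disc. By uniform continuity $f_s\to f$ uniformly on $K$ as $s\to1$. Choose $s$ with $\max_K|f_s-f|<\varepsilon/2$ and apply Theorem V to $f_s$ with $\varepsilon/2$. Whenever $|\zeta(z+it)-f_s(z)|<\varepsilon/2$ on $K$, also $|\zeta(z+it)-f(z)|<\varepsilon$ on $K$. So the answer is yes for a disc.

A second easy case is a set $K$ with empty interior. By Mergelyan's theorem there is a polynomial $P\not\equiv0$ with $|P-f|<\varepsilon/4$ on $K$ (if $f\equiv0$, take a small constant). Write $P=c\prod(z-a_j)$. As $K$ has no interior, each $a_j\in K$ can be replaced by a point $a_j'\notin K$ as close to $a_j$ as we like, and the new polynomial is zero-free on $K$ and within $\varepsilon/2$ of $f$. Theorem V applies to it.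

What changes in general? The interior of $K$ may have infinitely many components, they may touch along complicated sets, and their boundaries need not be curves. A dilation has no substitute: a conformal map of the disc onto a component need not extend to the closed disc, and on different components the dilations do not fit together. Moving zeros out of $K$ is not available either: near boundary zeros of $f$ an approximating polynomial may have zeros in the interior, and we control neither their number nor the effect of moving them. Still, in both easy cases the approximant is an exponential, and we aim for this in general.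

## 2. Exponentials of polynomials suffice

**Definition.** For compact $K\subset\mathbb C$, $A(K)$ is the set of functions that are continuous on $K$ and analytic in the interior $K^\circ$.

Mergelyan's theorem says that if $\mathbb C\setminus K$ is connected, every function in $A(K)$ is a uniform limit on $K$ of polynomials.

**Theorem 1.** Let $K\subset\mathbb C$ be compact with connected complement, let $f\in A(K)$, and suppose that on every component $U$ of $K^\circ$ either $f$ has no zeros or $f\equiv0$. Then for every $\varepsilon>0$ there is a polynomial $p$ with $\max_K|f-e^p|<\varepsilon$.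

**Theorem 2.** Let $K$ be a compact set with connected complement lying in $1/2<\Re z<1$, and let $f$ be continuous on $K$, and analytic and nonvanishing in the interior of $K$. Then (1.1) holds for every $\varepsilon>0$.

**Proof of Theorem 2 from Theorem 1.** Take $p$ with $\max_K|f-e^p|<\varepsilon/2$. The function $e^p$ is entire and zero-free, so Theorem V applies to it with $\varepsilon/2$. If $\max_K|\zeta(z+it)-e^{p(z)}|<\varepsilon/2$, then $\max_K|\zeta(z+it)-f(z)|<\varepsilon$. $\square$

There is also a sharp form.

**Theorem 3.** Let $K\subset\{1/2<\Re s<1\}$ be compact with connected complement, let $f:K\to\mathbb C$ be any function, and let $S_\varepsilon=\{t\ge0:\sup_K|\zeta(z+it)-f(z)|<\varepsilon\}$. The following are equivalent: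

(a) every $S_\varepsilon$, $\varepsilon>0$, has positive lower density;
(b) every $S_\varepsilon$, $\varepsilon>0$, has positive upper density;
(c) $f\in A(K)$, and on each component of $K^\circ$ the function $f$ is zero-free or $\equiv0$.

**Proof from Theorem 1.** (c)⇒(a) is the argument for Theorem 2, and (a)⇒(b) is trivial. Assume (b). Every $S_{1/n}$ is nonempty, so $f$ is a uniform limit on $K$ of functions $\zeta(\cdot+it_n)$. These are in $A(K)$, as the shifts of $K$ avoid the pole $s=1$. Hence $f\in A(K)$.

Suppose $f(z_0)=0$ with $z_0$ in a component $U$ on which $f\not\equiv0$. Choose a closed disc of radius $\rho$ about $z_0$ in $U$ with $f\ne0$ on its boundary circle, and let $\varepsilon$ be the minimum of $|f|$ on that circle. For $t\in S_\varepsilon$ we have $|\zeta(z+it)-f(z)|<|f(z)|$ on the circle, so by Rouché $\zeta(\cdot+it)$ has a zero in the disc. That is, $\zeta$ has a zero $\beta+i\gamma$ with $\beta\ge\sigma_0:=\Re z_0-\rho>\frac12$ and $|\gamma-t-\Im z_0|<\rho$. Each zero accounts in this way for a set of $t$ of measure at most $2\rho$, and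 $\gamma\le0$ is possible only for $t$ in a bounded set. With $N(\sigma,T)$ the number of zeros with real part $\ge\sigma$ and imaginary part in $(0,T]$,
$$\operatorname{meas}(S_\varepsilon\cap[0,T])\le2\rho N(\sigma_0,T+O(1))+O(1).$$
Carlson's theorem gives $N(\sigma,T)=O(T^{4\sigma(1-\sigma)+\delta})$ for every $\delta>0$. As $4\sigma_0(1-\sigma_0)<1$, the right side is $o(T)$, which contradicts (b). $\square$

The zeta-function now leaves the stage. It remains to prove Theorem 1.

## 3. Two tangent discs, and a circular choice of scale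

We do by hand the first case with two components. Let $K=D_1\cup D_2$ with $D_1=\{|z-1|\le1\}$, $D_2=\{|z+1|\le1\}$, and let $f\in A(K)$ be zero-free in both open discs. Dilations about the centers do not match at $0$: for $f(z)=z+2$ the two dilated functions have the values $3-s$ and $1+s$ there. But they give functions $h_j$, analytic near $D_j$, with $|e^{h_j}-f|$ as small as we like on $D_j$.

Suppose $f(0)\neq0$. Fix $\lambda$ with $e^\lambda=f(0)$ and put $h=h_j-h_j(0)+\lambda$ on $D_j$. Both definitions give $\lambda$ at $0$, so $h\in A(K)$, and $e^h=e^{h_j}\cdot f(0)/e^{h_j(0)}$ is close to $f$ when $e^{h_j}$ is. The logarithms may disagree at $0$ by a multiple of $2\pi i$, and this is removed by the choice of branches.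

Suppose $f(0)=0$. Let $0<\varepsilon<1$, $|e^{h_j}-f|<\varepsilon$ on $D_j$, and put $c=h_1(0)-h_2(0)$. By the symmetry $z\mapsto-z$ we may assume $\Re c\le0$. Choose $s>0$ with $|f|<\varepsilon$ on $K\cap\{|z|<s\}$. For $z\in D_2\setminus\{0\}$ we have $\Re(-z)\ge|z|^2/2>0$ and $|z/2|\le1$. Hence $\pi_\delta(z)=1-(-z/2)^\delta$ (principal power, $0<\delta<1$) satisfies
$$\pi_\delta(0)=1,\qquad 0\le\Re\pi_\delta\le1,\qquad|\Im\pi_\delta|\le\tfrac{\pi\delta}2,$$
and $\pi_\delta\to0$ uniformly on $D_2\cap\{|z|\ge s\}$ as $\delta\to0$. Put $h=h_1$ on $D_1$ and $h=h_2+c\pi_\delta$ on $D_2$. Both have the value $h_1(0)$ at $0$, so $h\in A(K)$. For small $\delta$ we have $|e^h-f|<2\varepsilon$ on $D_2\cap\{|z|\ge s\}$. On $D_2\cap\{|z|<s\}$,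
$$\Re(c\pi_\delta)=\Re c\,\Re\pi_\delta-\Im c\,\Im\pi_\delta\le|c|\tfrac{\pi\delta}2\le\log2$$
for small $\delta$, so $|e^h|\le2\cdot2\varepsilon$ and $|e^h-f|\le5\varepsilon$. Where $f$ is small, the logarithm may be bent freely as long as its real part stays very negative.

This suggests a plan for general $K$: choose one continuous logarithm $\ell$ of $f$ on the part of $K$ where $|f|$ is not small; choose for each component $U$ of $K^\circ$ a bounded analytic $h_U$ which is close to $\ell$ at the boundary points where $|f|$ is not small and has very negative real part at the other boundary points; then glue. Infinitely many components with wild boundaries have to be glued; Section 6 does this by duality. The serious difficulty is in the construction of $h_U$.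

Let $L$ be a branch of $\log f$ on $U$. It is unbounded if $f$ has zeros on $\partial U$, and it differs from $\ell$ by various multiples of $2\pi i$ on various parts of $U$. The sensible attempt is as follows. Take a bounded analytic $h_1$ on $U$, close to $L$ on the points at distance $\ge\rho$ from the boundary. In the boundary layer of width $\rho$ replace it by $\ell$ where $|f|$ is not small, using a cutoff $\chi$ in the values of $|f|$ and a cutoff in the distance to the boundary. The result is not analytic. Its $\bar\partial$ is (mismatch $\ell-h_1$) times (gradient of the cutoffs), and a $\bar\partial$-correction living in a layer of width $\rho$ costs a constant times $\rho\sup|\bar\partial|$ (this is Lemma 2 below). The distance cutoff has gradient about $1/\rho$, so there the mismatch must be small: this forces $h_1$ to be close to $L$ up to the layer, so $h_1$ depends on $\rho$. The cutoff $\chi$ has a fixed gradient, so there it is enough that $\rho\,\sup|\ell-h_1|$ is small. But $\sup|\ell-h_1|$ depends on $h_1$, hence on $\rho$, and we may not choose $\rho$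 small in terms of it. The attempt stops at this circle.

It is broken by a bound for the mismatch that is known *before* $\rho$. Proposition 6 supplies an $h_1$ as close to $L$ as we like on any given compact $R\subset U$, whose oscillation on each connected piece (a "room") of the region where $|f|$ is not small is bounded by a number independent of $R$ and of $U$. So on each room $h_1$ agrees with a fixed logarithm up to a bounded error and an integer multiple of $2\pi i$. Lemmas 4 and 5 show that these integers can be absorbed consistently into $\ell$.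

## 4. Components, distances, conventions

Multiplying $f$ by a positive constant and absorbing the constant in $p$, we may assume $|f|<1$ on $K$. If $h\in A(K)$ and polynomials $p_n\to h$ uniformly on $K$ (Mergelyan), then $e^{p_n}\to e^h$ uniformly. So *it suffices to find, for each $0<\varepsilon<e^{-10}$, some $h\in A(K)$ with $|e^h-f|\le2\varepsilon$ on $K$.* From now on $K,f$ are as in Theorem 1, $|f|<1$, and $C$ denotes absolute constants, which may change from line to line. The components of $K^\circ$ are called $U,V,\dots$; there are countably many.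

**Boundary distance.** We have $\partial U\subset\partial K$: the closed set $K$ contains $\overline U$, and a point of $\partial U$ in $K^\circ$ would lie in a component that meets $U$, hence in $U$. Put $d_U(z)=\operatorname{dist}(z,\partial U)$ for $z\in U$. Then $B(z,d_U(z))\subset U\subset K$, and points of $\partial U\subset\partial K$ are limits of points of $\mathbb C\setminus K$. Hence $d_U(z)=\operatorname{dist}(z,\mathbb C\setminus K)$.

**Simple connectivity.** Let $\Gamma$ be a closed curve in $U$ with nonzero winding number about some $a\notin\Gamma$, and let $W\ni a$ be the component of $\mathbb C\setminus\Gamma$. The winding number is constant on $W$, and it vanishes on $\mathbb C\setminus K$, which is connected, unbounded and disjoint from $\Gamma$. So $W\subset K$, hence $W\subset K^\circ$. As $\emptyset\ne\partial W\subset\Gamma\subset U$, $W$ meets $U$, so $W\subset U$ and $a\in U$. Thus $U$ is simply connected.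

**Dirichlet problem.** The complement of the bounded simply connected domain $U$ in the sphere $\hat{\mathbb C}$ is connected with more than one point, so all boundary points of $U$ are regular. "The Dirichlet solution with data $\lambda\in C(\partial U)$" is the function in $C(\overline U)$ that is harmonic in $U$ and equals $\lambda$ on $\partial U$.

**Null components.** $U$ is *null* if $f\equiv0$ on $U$. For example, if $K$ is the union of two disjoint closed discs and $f=0$ on one, $f=\frac12$ on the other, then the first open disc is null and the second is not.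

**The operator $\bar\partial$.** $\bar\partial=\frac12(\partial_x+i\partial_y)$ in the sense of distributions, so $\bar\partial\frac1{\pi z}$ is the unit mass at $0$. If $\bar\partial F=0$ for a continuous $F$, then $F$ is analytic. For real $\chi$, $|\bar\partial\chi|=\frac12|\nabla\chi|$.

## 5. Mergelyan's kernel

Recall the capacity of a simple arc $e$: there is a unique conformal map of $\hat{\mathbb C}\setminus e$ onto some $\{|w|>c\}\cup\{\infty\}$ of the form $z+O(1)$ at $\infty$, and $\operatorname{cap}e=c$. One has $\operatorname{cap}e\ge\frac14\operatorname{diam}e$, with equality for a segment.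

The next lemma replaces the Cauchy kernel $\frac1{z-\zeta}$, singular at $\zeta\in K$, by one whose singularities lie off $K$ and which agrees with it far away.

**Lemma 1.** Let $D$ be an open disc of radius $r$ and $e\subset D$ a simple polygonal arc with $\operatorname{diam}e\ge r/2$. There is $Q(\zeta,z)$ $(\zeta\in D,\ z\in\mathbb C\setminus e)$, analytic in $z$ and a polynomial in $\zeta$, with
$$|Q|\le\frac Cr,\qquad\Big|Q(\zeta,z)-\frac1{z-\zeta}\Big|\le\frac{Cr^2}{|z-\zeta|^3}.$$

**Proof.** Let $D$ have center $0$. Taking the reciprocal of the map above, we get a conformal $g$ from $\hat{\mathbb C}\setminus e$ onto $\{|w|<1/\operatorname{cap}e\}$ with $g(z)=z^{-1}+\beta z^{-2}+\dots$ at $\infty$. Since $\operatorname{cap}e\ge r/8$, $|g|\le8/r$ and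
$$|\beta|=\Big|\frac1{2\pi i}\oint_{|z|=r}zg\,dz\Big|\le r\cdot r\cdot\frac8r=8r.$$
Put $Q=g+(\zeta-\beta)g^2$. Then $|Q|\le\frac8r+9r\cdot\frac{64}{r^2}\le\frac Cr$. Near $\infty$,
$$Q=z^{-1}+\beta z^{-2}+(\zeta-\beta)z^{-2}+O(z^{-3})=z^{-1}+\zeta z^{-2}+O(z^{-3}),$$
so $Q-\frac1{z-\zeta}=O(z^{-3})$. Hence $\Phi=(z-\zeta)^3Q-(z-\zeta)^2$ is analytic in $\hat{\mathbb C}\setminus e$. In $D\setminus e$, $|z-\zeta|<2r$ gives $|\Phi|\le8r^3\cdot\frac Cr+4r^2\le Cr^2$. This bound extends to $\partial D$ by continuity and to the outside of $D$ by the maximum principle. Divide by $|z-\zeta|^3$. $\square$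

**Arcs.** Let $a\notin K$, $R>0$. Join $a$ in the connected unbounded open set $\mathbb C\setminus K$ by a simple polygonal arc to a point outside $B(a,R)$ and stop at the first point at distance $\frac34R$ from $a$. This gives a simple polygonal arc $e\subset B(a,R)\setminus K$ with $\operatorname{diam}e\ge\frac34R$. Here the connected complement of $K$ enters.

The next lemma solves $\bar\partial$ in a thin layer with a small solution.

**Lemma 2.** Let $K_\rho=\{z\in K:\operatorname{dist}(z,\mathbb C\setminus K)\le\rho\}$. For each $\rho>0$ there is a linear $S_\rho:L^\infty(K_\rho)\to C(K)$ with $\bar\partial S_\rho\psi=\psi1_{K_\rho}$ on $K^\circ$ and, for $z\in K$, $s\ge\rho$,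
$$|S_\rho\psi(z)|\le C\rho\sup_{K_\rho\cap B(z,s)}|\psi|+C\rho^2s^{-1}\|\psi\|_\infty.\tag{5.1}$$
In particular $\|S_\rho\psi\|\le C\rho\|\psi\|_\infty$. (Suprema of $|\psi|$ are essential suprema.)

**Proof.** Cover the compact set $K_\rho$ by finitely many discs $D_j=B(a_j,2\rho)$ with $a_j\notin K$. Let $e_j\subset D_j\setminus K$ be an arc as above (with $R=2\rho$), $Q_j$ the function of Lemma 1 for $D_j,e_j$, and $K_\rho=\bigsqcup X_j$ a Borel partition with $X_j\subset D_j$. Put
$$S_\rho\psi(z)=\frac1\pi\sum_j\int_{X_j}\psi(\zeta)\Big[\frac1{z-\zeta}-Q_j(\zeta,z)\Big]dA(\zeta).$$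
The Cauchy transform of a bounded function with compact support is continuous. $Q_j$ is a polynomial in $\zeta$ with coefficients analytic in $z$ off $e_j$, and $e_j\cap K=\emptyset$. So $S_\rho\psi\in C(K)$ and $\bar\partial S_\rho\psi=\psi1_{K_\rho}$ on $K^\circ$. The bracket is bounded by $\frac1{|z-\zeta|}+\frac C\rho$ and by $C\rho^2|z-\zeta|^{-3}$. Use the first bound on $|\zeta-z|<\rho$, the second on $\rho\le|\zeta-z|<s$ and on $|\zeta-z|\ge s$. Since $\int_{|\zeta-z|<\rho}(\frac1{|z-\zeta|}+\frac C\rho)dA\le C\rho$ and $\int_{|\zeta-z|\ge x}\rho^2|z-\zeta|^{-3}dA=2\pi\rho^2/x$, the three parts contribute at most $C\rho\sup_{B(z,s)}|\psi|$, $C\rho\sup_{B(z,s)}|\psi|$ and $C\rho^2s^{-1}\|\psi\|_\infty$. For the last statement take $s=\rho$. $\square$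

## 6. Gluing the components by duality

The next lemma says that, to produce an element of $A(K)$ with prescribed approximate boundary behavior, it suffices to work on each component separately and to control limits at the boundary. No continuity of $h_U$ up to the boundary is required.

**Lemma 3.** Let $F,G\subset\partial K$ be closed, $F\cup G=\partial K$, $\ell\in C(F)$, $N'\in\mathbb R$, $\delta>0$. Suppose some $u_0\in C(\partial K)$ has $u_0=\ell$ on $F$ and $\Re u_0<-N'$ on $G$. Suppose for every component $U$ of $K^\circ$ there is $h_U\in H^\infty(U)$, with $\sup_U\|h_U\|<\infty$, such that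
$$\limsup_{z\to q,\,z\in U}|h_U(z)-\ell(q)|\le\delta\ \ (q\in F\cap\partial U),\qquad\limsup_{z\to q,\,z\in U}\Re h_U(z)\le-N'-\delta\ \ (q\in G\cap\partial U).$$
Then some $h\in A(K)$ satisfies $|h-\ell|<2\delta$ on $F$ and $\Re h<-N'$ on $G$.

**Step 1. Separation.** This step turns failure into a measure. Let $\mathcal C$ be the set of $u\in C(\partial K)$ with $|u-\ell|<2\delta$ on $F$ and $\Re u<-N'$ on $G$. It is open, convex, and contains $u_0$. If $\mathcal C$ misses the subspace $A(K)|_{\partial K}$, Hahn–Banach and Riesz give a complex measure $\tau\neq0$ on $\partial K$ with $\int a\,d\tau=0$ for all $a\in A(K)$, which we write $\tau\perp A(K)$, and $\Re\int u\,d\tau>0$ for $u\in\mathcal C$. (A real-linear functional bounded above on a subspace vanishes on it.) We must derive a contradiction. For a measure $\sigma$ on $\partial K$ write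
$$\hat\sigma(z)=\int\frac{d\sigma(w)}{w-z}.$$
This converges absolutely for a.e. $z$ with respect to area, $\sigma\mapsto\hat\sigma$ is continuous from total variation to $L^1_{loc}$, and $\hat\sigma=0$ a.e. implies $\sigma=0$.

**Step 2. Transforms vanish off $K^\circ$.** We show: *if $\sigma\perp A(K)$ is a measure on $\partial K$, then $\hat\sigma(z)=0$ for a.e. $z\notin K^\circ$.* For $z\notin K$ this holds since $w\mapsto\frac1{w-z}$ is in $A(K)$. Let $z\in\partial K$ with $\int\frac{d|\sigma|(w)}{|w-z|}<\infty$. This holds for a.e. $z$, and then $\sigma(\{z\})=0$. For $r>0$ choose $a\notin K$ with $|a-z|<r/2$ and an arc $e\subset B(a,r)\setminus K$ with $\operatorname{diam}e\ge r/2$. Let $Q_r(z,\cdot)$ be the function of Lemma 1 for $B(a,r)\ni z$. It is in $A(K)$, so $\int Q_r(z,w)\,d\sigma(w)=0$. For $|w-z|<r$ we have $|Q_r|\le C/r\le C/|w-z|$; for $|w-z|\ge r$ the second estimate of Lemma 1 gives $|Q_r|\le C/|w-z|$. Also $Q_r(z,w)\to\frac1{w-z}$ as $r\to0$ for $w\ne z$. Dominated convergence gives $\hat\sigma(z)=0$.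

**Step 3. Approximating a function living on one component by elements of $A(K)$.** Fix $U$ and $g\in H^\infty(U)$. Let $\kappa_\rho=\min(1,\max(0,d_U/\rho-1))$ on $U$ and $\kappa_\rho=0$ elsewhere. It vanishes where $d_U\le\rho$, equals $1$ where $d_U\ge2\rho$, and is Lipschitz with constant $1/\rho$. Put
$$g^{(\rho)}=\kappa_\rho g-S_{2\rho}(g\,\bar\partial\kappa_\rho).$$
Here $\kappa_\rho g$, extended by $0$, is continuous on $K$, and $g\bar\partial\kappa_\rho$ lives on $\{\rho\le d_U\le2\rho\}\subset K_{2\rho}$ and is bounded by $\|g\|/\rho$. By Lemma 2, $\bar\partial g^{(\rho)}=0$ on $K^\circ$, so $g^{(\rho)}\in A(K)$ and $\|g^{(\rho)}\|\le C\|g\|$.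

Let $z\in K^\circ$ lie in the component $V$ ($V=U$ or not). For small $\rho$ the function $g\bar\partial\kappa_\rho$ vanishes on $B(z,\frac12d_V(z))$: if $V=U$, then $d_U\ge\frac12d_U(z)>2\rho$ there; if $V\ne U$, the disc misses $U$. Lemma 2 with $s=\frac12d_V(z)$ gives $|S_{2\rho}(g\bar\partial\kappa_\rho)(z)|\le C\rho\|g\|/d_V(z)\to0$. So $g^{(\rho)}\to g$ on $U$ and $g^{(\rho)}\to0$ on the other components.

Finally, if $|g|\le c$ on $U\cap B(q,s)$ and $4\rho\le s$, then for $z\in K\cap B(q,s/2)$ we have $B(z,s/2)\subset B(q,s)$, and Lemma 2 with radius $s/2$ gives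
$$|g^{(\rho)}|\le Cc+C\rho\|g\|/s\quad\text{on }K\cap B(q,s/2).\tag{6.1}$$

**Step 4. The boundary function $g^*$.** We show that *$g^{(\rho)}$ converges weak-\* in $L^\infty(|\tau|)$ as $\rho\to0$ to some $g^*$, and for every $\sigma=\theta\tau$ with $\theta\in L^\infty(|\tau|)$, $\sigma\perp A(K)$:*
$$g^*\sigma\perp A(K),\qquad\widehat{g^*\sigma}=1_Ug\,\hat\sigma\ \text{ a.e.}\tag{6.2}$$
As $L^1(|\tau|)$ is separable, every sequence $\rho_n\to0$ has a subsequence along which $g^{(\rho_n)}\to k$ weak-\*. For $\sigma$ as stated and $a\in A(K)$ we have $ag^{(\rho_n)}\in A(K)$, so $0=\int ag^{(\rho_n)}d\sigma\to\int ak\,d\sigma$. Hence $k\sigma\perp A(K)$, and by Step 2 $\widehat{k\sigma}=0$ a.e. off $K^\circ$. For $z\in K^\circ$ the function $\frac{g^{(\rho)}(\cdot)-g^{(\rho)}(z)}{\cdot-z}$ is in $A(K)$, so $\widehat{g^{(\rho)}\sigma}(z)=g^{(\rho)}(z)\hat\sigma(z)$. Since $w\mapsto\frac1{w-z}$ is bounded on $\partial K$, we may pass to the limit: $\widehat{k\sigma}(z)=1_U(z)g(z)\hat\sigma(z)$. With $\sigma=\tau$ this determines $k\tau$, hence $k$ $|\tau|$-a.e., independently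 of the sequence. This proves the claim.

For orientation, let $K$ be the closed unit disc and $U$ its interior. By the theorem of F. and M. Riesz, $d\tau=h\,dw$ on the circle with $h\in H^1$, and $\hat\tau=2\pi ih$ inside. So (6.2) says $g^*\tau=gh\,dw$: here $g^*$ is the radial boundary function of $g$.

**Step 5. Multiplicativity and locality.** This step makes $g\mapsto g^*$ as good as taking boundary values. Clearly $g\mapsto g^*$ is linear and $|g^*|\le C\|g\|$. Apply (6.2) to $k\in H^\infty(U)$ with $\sigma=g^*\tau$: $\widehat{k^*g^*\tau}=1_Uk\,\widehat{g^*\tau}=1_Ukg\,\hat\tau=\widehat{(kg)^*\tau}$, so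
$$(kg)^*=k^*g^*.$$
Hence $|g^*|^n=|(g^n)^*|\le C\|g\|^n$ for all $n$, and so $|g^*|\le\|g\|$. Similarly, if $|g|\le c$ on $U\cap B(q,s)$, then (6.1) for $g^n$ and $\rho\to0$ give $|g^*|^n\le Cc^n$ a.e. on $B(q,s/2)$, so
$$|g|\le c\text{ on }U\cap B(q,s)\ \Longrightarrow\ |g^*|\le c\ \ |\tau|\text{-a.e. on }B(q,s/2),\tag{6.3}$$
also with $c=0$ if $U\cap B(q,s)=\emptyset$. The function $1^*$ is idempotent, so $1^*=1_{Y_U}$ for some set $Y_U$. Then $g^*=g^*1^*$ vanishes off $Y_U$, and the exponential series gives $(e^g)^*=1_{Y_U}e^{g^*}$.

**Step 6. $\tau$ splits over the components.** If $q\in\partial K\setminus\partial U$, then $q\notin\overline U$, and (6.3) gives $1_{Y_U}=0$ a.e. near $q$. So $Y_U\subset\partial U$ up to null sets. For $V\neq U$ apply (6.2) for $V$ with $\sigma=1_{Y_U}\tau$, which is $\perp A(K)$ with $\hat\sigma=1_U\hat\tau$: the measure $1_{Y_V}1_{Y_U}\tau$ has transform $1_V1_U\hat\tau=0$. So the sets $Y_U$ are disjoint up to null sets. The series $\sum_U1_{Y_U}\tau$ converges in total variation, and its transform, the $L^1_{loc}$ limit of the transforms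 of partial sums, is $\sum_U1_U\hat\tau=1_{K^\circ}\hat\tau=\hat\tau$ a.e. by Step 2. Hence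
$$\tau=\sum_U1_{Y_U}\tau.\tag{6.4}$$

**Step 7. Contradiction.** The functions $h_U$ now give a bounded function that satisfies the constraints $|\tau|$-a.e. and is annihilated by $\tau$. Let $u^*=\sum_Uh_U^*$. It is bounded, as the terms live on disjoint sets.

Let $q\in F\cap\partial U$ and $\delta'>\delta$. For some $s>0$, $|h_U-\ell(q)|\le\delta'$ on $U\cap B(q,s)$ and $|\ell-\ell(q)|\le\delta'-\delta$ on $F\cap B(q,s)$. By (6.3) for $h_U-\ell(q)$, whose boundary function is $h_U^*-\ell(q)1_{Y_U}$, we get $|h_U^*-\ell|\le2\delta'-\delta$ a.e. on $Y_U\cap F\cap B(q,s/2)$. Countably many such discs cover $F\cap\partial U$; letting $\delta'\downarrow\delta$, $|u^*-\ell|\le\delta$ a.e. on $F\cap Y_U$. For $q\in G\cap\partial U$ and $\delta'<\delta$, $|e^{h_U}|\le e^{-N'-\delta'}$ near $q$ in $U$, and (6.3) for $e^{h_U}$ with $(e^{h_U})^*=1_{Y_U}e^{h_U^*}$ gives $\Re h_U^*\le-N'-\delta'$ a.e. on $Y_U$ near $q$. So $\Re u^*\le-N'-\delta$ a.e. on $G\cap Y_U$. By (6.4) these hold $|\tau|$-a.e. on $F$, resp. $G$. Also $\int u^*d\tau=\sum_U\int h_U^*d\tau=0$, since $h_U^*\tau\perp A(K)\ni1$.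

Let $w\in C(\partial K)$, $\|w\|<\delta/2$, and $u_1=u^*+w$, with essential bound $b$. By Lusin's theorem, for $\kappa>0$ there is a compact $Y$ with $|\tau|(\partial K\setminus Y)<\kappa$ on which $u_1$ is continuous, bounded by $b$, and satisfies $|u_1-\ell|\le\frac32\delta$ on $Y\cap F$ and $\Re u_1\le-N'-\frac\delta2$ on $Y\cap G$. Extend $u_1|_Y$ by Tietze to $\tilde u_1\in C(\partial K)$ with $|\tilde u_1|\le b$. The set
$$\{p\in F:|\tilde u_1-\ell|\ge2\delta\}\cup\{p\in G:\Re\tilde u_1\ge-N'\}$$
is closed and misses $Y$. Let $V$ be its complement in $\partial K$, and take a continuous $0\le\psi\le1$ with $\psi=1$ on $Y$ and $\operatorname{supp}\psi\subset V$. Then $\psi\tilde u_1+(1-\psi)u_0\in\mathcal C$: on $V$ both functions satisfy the constraints, which are convex, and off $V$ the function is $u_0$. Hence $\Re\int(\psi\tilde u_1+(1-\psi)u_0)d\tau>0$. On $Y$ the integrand is $u_1$, so this differs from $\Re\int u_1d\tau$ by at most $\kappa(2b+\|u_0\|)$. Letting $\kappa\to0$, $\Re\int w\,d\tau=\Re\int u_1d\tau\ge0$ for all small $w$. As $-w$ is also allowed,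 as well as $\pm iw$, $\tau=0$, a contradiction. $\square$

## 7. Level sets, rooms, and a forest

Fix $0<\varepsilon<e^{-10}$ and put
$$N=\log\tfrac1\varepsilon,\qquad v=-\log|f|:K\to(0,\infty]\ \text{(continuous)},\qquad F_j=\{z\in K:v\le jN\}=\{|f|\ge\varepsilon^j\}.$$
The $F_j$ are compact. If $F_3=\emptyset$, then $|f|<\varepsilon^3$ and the constant $h=-N$ satisfies $|e^h-f|\le2\varepsilon$. So assume $F_3\ne\emptyset$.

Choose $r>0$ such that $p\in F_3$, $z\in K$, $|z-p|\le8r$ imply $v(z)<4N$ (uniform continuity of $f$). Cover $F_3$ by discs $B(p_i,r)$, $p_i\in F_3$, $1\le i\le M$, and put $\mathcal N=\bigcup_iB(p_i,r)$. Then $F_3\subset\mathcal N$ and $K\cap\mathcal N\subset F_4$.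

**(7.1) Level sets do not separate.** *$\mathbb C\setminus F_j$ is connected, and $\mathbb C\setminus X$ is connected for every component $X$ of $F_j$.* Here the hypothesis on the zeros of $f$ is used. Let $W$ be a bounded component of $\mathbb C\setminus F_j$ (or of $\mathbb C\setminus X$). The connected unbounded set $\mathbb C\setminus K$ is disjoint from $F_j$, so it lies in the unbounded component and misses $W$. Thus $W\subset U$ for a component $U$ of $K^\circ$. As $f\ne0$ on $\emptyset\ne\partial W\subset\overline U\cap F_j$, $U$ is not null, so $f$ is zero-free on $\overline W$, and $|f|\ge\varepsilon^j$ on $\partial W$. By the minimum principle $|f|\ge\varepsilon^j$ on $W$, i.e. $W\subset F_j$. This is impossible in the first case. In the second case $X\cup W$ is a connected subset of $F_j$, because $\partial W\subset X$. So $W\subset X$, which is impossible.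

**(7.2) A logarithm on $F_4$.** *There is a continuous $\ell_0$ on $F_4$ with $e^{\ell_0}=f$.* By (7.1) and Mergelyan there is a polynomial $P$ with $|P-f|<\frac12\varepsilon^4$ on $F_4$; then $P\neq0$ on $F_4$. The zeros of $P$ lie in the connected unbounded open set $\mathbb C\setminus F_4$ and can be joined to $\infty$ there by simple polygonal arcs, so each factor $z-a$, hence $P$, has a continuous logarithm on $F_4$. Also $f/P$ has one, since $|P/f-1|<\frac12$. Let $B_0=\max|\ell_0|$. Note $\Re\ell_0=-v\in[-4N,0]$.

Fix $\chi\in C_c^\infty(\mathbb C)$, $0\le\chi\le1$, with $\chi=1$ near $F_2$ and $K\cap\operatorname{supp}\chi\subset\{v<3N\}$.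

**Definition (fixed).** A number is *fixed* if it depends only on $K,f,\varepsilon$ and the choices of $r,p_i,\ell_0,\chi$.

**Definition (room).** Let $U$ be non-null and let $L=L_U$ be a branch of $\log f$ on $U$. A *room* of $U$ is a component $O$ of $U\cap\mathcal N$. As $O\subset F_4$ is connected, there is a constant $n_O\in\mathbb Z$ with
$$L_U=\ell_0+2\pi in_O\quad\text{on }O.\tag{7.3}$$

Example: let $K$ be the closed unit disc and $f(z)=(1-z)/3$. Then $F_3=\{|z|\le1,\ |1-z|\ge3\varepsilon^3\}$ and any $r$ with $8r<3\varepsilon^3-3\varepsilon^4$ is allowed. There is exactly one room: $U\cap F_3$ is connected (each circle about $1$ that meets $U$ does so in an arc through the real axis), it lies in $U\cap\mathcal N$, and each convex set $U\cap B(p_i,r)$ meets it (if $|p_i|=1$, $p_i\ne-1$, move $p_i$ slightly along the circle away from $1$ and then slightly inwards; if $p_i=-1$, move inwards). In general there may be infinitely many rooms. We have no bound for the $n_O$, and shall not need one.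

We need to know how components of $F_3$ and components of $K^\circ$ meet. Two standard facts are used.

**(Cr)** Let $\Omega\subset\hat{\mathbb C}$ be a simply connected domain and $\gamma\subset\Omega$ an open Jordan arc with $\overline\gamma=\gamma\cup\{a,b\}$, $a\ne b$, $a,b\in\partial\Omega$ (a *crosscut*; for example a chord of a disc). Then $\Omega\setminus\gamma$ has exactly two components, and $\gamma$ is contained in the boundary of each. Indeed, $\Omega$ is homeomorphic to the plane, so its one-point compactification is a sphere, in which $\gamma$ together with the added point is a Jordan curve; apply the Jordan curve theorem.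

**(Ja)** (Janiszewski) If $A,B\subset\hat{\mathbb C}$ are compact sets with connected complements and $A\cap B$ is connected, then $A\cup B$ has connected complement.

**Lemma 4.** Let $U$ be non-null. If $X$ is a component of $F_3$, then all points of $X\cap U$ lie in the same room of $U$.

**Step 1. Reduction to one arc.** Let $z\ne z'\in X\cap U$ be joined by a simple polygonal arc $\gamma_0\subset U$. Then $\gamma_0\setminus X$ is a countable disjoint union of open arcs with endpoints in $X$. The set $\gamma_0\cap X$ is a compact subset of the open set $\mathcal N$ and the diameters of these arcs tend to $0$, so all but finitely many are contained in $\mathcal N$. Removing these finitely many from $\gamma_0$ leaves finitely many closed subarcs (possibly points) contained in $U\cap\mathcal N$, each in one room. So it suffices to show: *if $\gamma\subset U\setminus X$ is one of the removed arcs, with endpoints $a\ne b$ in $X\cap U$, then $a,b$ are in the same room.*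

**Step 2. The region cut off by $\gamma$ lies in $U$.** By (7.1) $\hat{\mathbb C}\setminus X$ is a simply connected domain, and $\gamma$ is a crosscut of it. Let $H$ be the component of $\hat{\mathbb C}\setminus(X\cup\gamma)$ not containing $\infty$, and $H'$ the other one. The set $(\mathbb C\setminus K)\cup\{\infty\}$ is connected and misses $X\cup\gamma$, so it lies in $H'$. Hence $H\subset K^\circ$. As $\gamma\subset\partial H\cap U$, $H$ meets $U$, so $H\subset U$. $H$ is bounded and, as a complementary component of the continuum $X\cup\overline\gamma$, simply connected. Let $\psi:\mathbb D\to H$ be conformal, and write $\mathbb T=\partial\mathbb D$.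

**Step 3. Boundary correspondence along $\gamma$.** We show that *$\psi^{-1}$ extends to a homeomorphism of $H\cup\gamma$ onto $\mathbb D\cup I$ with an open arc $I\subset\mathbb T$, $I\ne\mathbb T$.* Let $p\in\gamma$. A small disc $B$ about $p$ misses $X$, and $B\cap\gamma$ consists of two radii (and $p$), so $B\setminus\gamma$ consists of two open sectors, each contained in $H$ or in $H'$. Since $p$ is in the boundary of both, exactly one sector lies in $H$. Let $\sigma$ be a power map (with a rotation and a scaling) from the half disc $\{|\xi|<1,\Im\xi>0\}$ onto this sector, a homeomorphism up to the diameter $(-1,1)$. Then $G=\psi^{-1}\circ\sigma$ satisfies $|G|<1$, and $|G|\to1$ at $(-1,1)$, because $\sigma(\xi)$ tends to $\partial H$. So $\log|G|$ is harmonic near the diameter with boundary values $0$; by reflection it, and with it $G$, extends analytically across $(-1,1)$, with $|G|=1$ there and $|G|>1$ below it near it. If $G'(x)=0$ for some $x\in(-1,1)$, then $\log G(\xi)-\log G(x)$ vanishes at $x$ to an order at least $2$, so $\log|G|$ would have at least four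 sign changes on small circles about $x$; but it is negative above and positive below. So $G'\ne0$ on $(-1,1)$. Hence $\psi^{-1}$ extends continuously to $H\cup\gamma$ with $\psi^{-1}(\gamma)\subset\mathbb T$, and maps a neighborhood of $p$ in $H\cup\gamma$ homeomorphically onto a neighborhood of $\psi^{-1}(p)$ in $\overline{\mathbb D}$. If $p\ne p'$ in $\gamma$ had the same image $\zeta_0$, the images of disjoint neighborhoods of $p,p'$ in $H$ would both contain $\mathbb D\cap B(\zeta_0,s)$ for small $s$, contradicting injectivity on $H$. So $\psi^{-1}$ is a homeomorphism of $H\cup\gamma$ onto $\mathbb D\cup I$, where $I\subset\mathbb T$ is open and homeomorphic to an open arc. Hence $I$ is an open arc and $I\ne\mathbb T$.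

**Step 4. One room reaches both ends.** Let $T'=\mathbb T\setminus I$, a closed arc or a point. If $\zeta_n\in\mathbb D$ and $\operatorname{dist}(\zeta_n,T')\to0$, then limit points of $\psi(\zeta_n)$ lie in $\partial H\subset X\cup\gamma$. They do not lie on $\gamma$: $\psi(\zeta_n)\to p\in\gamma$ along a subsequence would give $\zeta_n\to\psi^{-1}(p)\in I$. So they lie in $X\subset\mathcal N$. Since $H$ is bounded, for some $\kappa>0$ the set $E=\{\zeta\in\mathbb D:\operatorname{dist}(\zeta,T')<\kappa\}$ is mapped into $U\cap\mathcal N$. $E$ is connected: it is a union of the convex sets $\mathbb D\cap B(t,\kappa)$, $t\in T'$, which meet for nearby $t$, and $T'$ is connected. So $\psi(E)$ lies in one room $O$. When $p\in\gamma$ tends to $a$ or $b$, $\psi^{-1}(p)$ leaves every compact subset of $I$, so $\operatorname{dist}(\psi^{-1}(p),T')\to0$. Hence points $p\in\gamma$ close to $a$ or $b$ lie in $\overline{\psi(E)}\subset\overline O$, and so $a,b\in\overline O$. The room of $U$ that contains $a$ is open and therefore meets $O$, so it is $O$. The same holds for $b$.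 $\square$

**Lemma 5.** There are no $k\ge2$, distinct components $U_1,\dots,U_k$ of $K^\circ$ and distinct components $X_1,\dots,X_k$ of $F_3$ with $X_i\cap U_i\ne\emptyset\ne X_i\cap U_{i+1}$ (indices mod $k$).

**Proof.** Such a cycle would enclose a region that lies in two components at once. Take a cycle with $k$ minimal. Then $U_i\cap X_j=\emptyset$ for $j\notin\{i-1,i\}$: otherwise $U_i,X_i,U_{i+1},\dots,U_j,X_j$ is a cycle with at least $2$ (as $j\ne i$) and at most $k-1$ (as $j\ne i-1$) of the $U$'s. Choose simple polygonal arcs with interiors $\gamma_i$, $\overline{\gamma_i}\subset U_i$, from a point of $X_{i-1}$ to a point of $X_i$, with $\gamma_i$ missing $X_{i-1}\cup X_i$ (on an arc in $U_i$ take the last point in $X_{i-1}$ before the first subsequent point in $X_i$). By minimality $\gamma_i$ misses all $X_j$, and the $\overline{\gamma_i}$ are disjoint as the $U_i$ are. By (7.1) the $X_i$ have connected complement. Adding successively $\overline{\gamma_2},X_2,\overline{\gamma_3},\dots,\overline{\gamma_k},X_k$ to $X_1$, each new set meets the union of the previous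 ones in exactly one point. By (Ja) the union is a continuum with connected complement, and $\gamma_1$ is a crosscut of this simply connected complement. By (Cr) the complement of $\bigcup X_i\cup\bigcup\gamma_i$ has exactly two components, each with $\gamma_1$ in its boundary. By the same argument with $\gamma_2$ in the role of $\gamma_1$, each has $\gamma_2$ in its boundary. The component not containing $\infty$ misses $\mathbb C\setminus K$ (as in Lemma 4), so it is a connected subset of $K^\circ$. Having $\gamma_1\subset U_1$ and $\gamma_2\subset U_2$ in its boundary, it is contained in $U_1$ and in $U_2$, a contradiction. $\square$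

In Section 3 with $|f|<1$ and $|f(0)|>\varepsilon^3$, the component $X\ni0$ of $F_3$ contains a short real segment about $0$, so it meets both open discs, and the path $U_1,X,U_2$ carries the choice of branch made there.

## 8. A bounded substitute for $\log f$ on one component

**Proposition 6.** There is a fixed $J_0$ such that for every non-null $U$, compact $R\subset U$ and $\eta\in(0,1)$ there is $h_1\in H^\infty(U)$ with

(i) $|h_1-L|\le\eta$ on $R$;
(ii) $\limsup_{z\to q,z\in U}\Re h_1(z)\le-\min(v(q),4N)+\eta$ for every $q\in\partial U$;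
(iii) for each room $O$ of $U$: $|\Re h_1|\le J_0$ on $O$ and $|h_1(z)-h_1(z')|\le J_0$ for $z,z'\in O$.

Below, $c_1,c_2,\dots$ are fixed numbers, independent of $U,R,\eta$ and of the integer $n$ of Step 4. We write $\operatorname{osc}_EF=\sup_{z,z'\in E}|F(z)-F(z')|$.

**Step 1. Splitting off the unbounded part of $\log f$.** Let $w_1$ be the Dirichlet solution on $U$ with data $\min(v,4N)$, so $0\le w_1\le4N$, and put $u=v-w_1$, harmonic in $U$. At each $q\in\partial U$, $\liminf u\ge v(q)-\min(v(q),4N)\ge0$, so $u\ge0$; and $u(z)\to0$ as $z\to q$ if $v(q)\le4N$. By the choice of $r$,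
$$0\le u\le v\le4N\ \text{ on }U\cap B(p_i,8r),\qquad u\to0\ \text{ at }\partial U\cap B(p_i,8r).\tag{8.1}$$
Let $\varphi:\mathbb D\to U$ be conformal, $m$ normalized Lebesgue measure on $\mathbb T$, $|\cdot|$ arc length of subsets of $\mathbb T$, and $P_t(\zeta)=\frac{1-|\zeta|^2}{|t-\zeta|^2}$. The positive harmonic function $u\circ\varphi$ is $\int P_t\,d\mu(t)$ with a finite measure $\mu\ge0$. Define $g$ by $g\circ\varphi(\zeta)=\int\frac{t+\zeta}{t-\zeta}d\mu(t)$, so $\Re g=u$, and put $L_1=L+g$. Then $-\Re L_1=w_1\in[0,4N]$ and $L=L_1-g$. We will replace $L_1$ and $-g$ by bounded functions. If $u\equiv0$, put $\mathcal A=0$, $u'=0$ (then $g=0$, and the bounds of Steps 5 and 6 are trivial) and go to Step 7. Assume now $u>0$ in $U$.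

Example: on the closed unit disc let $f(z)=\frac13(1-z)\exp(-\frac{1+z}{1-z})$. Then $f$ is continuous with $f(1)=0$, $|f|<1$, and $v=\log\frac3{|1-z|}+P_1(z)$. As $-\log|1-z|$ is the Poisson integral of its boundary values, $\mu$ is a unit mass at $1$ plus the measure with density $(\log\frac3{|1-t|}-4N)^+$ with respect to $m$. All of $\mu$ sits at and near the zero.

What remains is to find bounded analytic $\mathcal A\approx-g$ with $\Re\mathcal A\le0$ and fixed bounds on rooms. We shall replace the mass of $\mu$ on short arcs by bounded densities on the same arcs, supported where they do little harm.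

**Step 2. Circles along which $u$ is small near $\partial U$.** We look for circles $\Gamma_i$ around the discs $B(p_i,r)$ on which $u$ satisfies a summable estimate; later the new function $u'$ is controlled on these circles. Let $\tilde u=u$ on $U\cap B(p_i,8r)$ and $0$ on the rest of $B(p_i,8r)$. By (8.1) $\tilde u$ is continuous and subharmonic, hence so is $\tilde u^{4/3}$. On $U$,
$$\Delta u^{4/3}=\tfrac49u^{-2/3}|\nabla u|^2=|\nabla u^{2/3}|^2.$$
Fix cutoffs $\lambda_i\in C_c^\infty(B(p_i,7r))$, $0\le\lambda_i\le1$, $\lambda_i=1$ on $B(p_i,6r)$, translates of one function depending only on $r$. Then $\int_U\lambda_i^2|\nabla u^{2/3}|^2\le\int\tilde u^{4/3}\Delta(\lambda_i^2)\le c_1$, so $w=\lambda_iu^{2/3}$ has $\int_U|\nabla w|^2\le c_2$.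

We use Hardy's inequality $\int_Uw^2d_U^{-2}\le16\int_U|\nabla w|^2$. First let $w$ be Lipschitz with compact support in $U$, and let $\psi:U\to\mathbb H$ be conformal onto the upper half plane. Fix $z\in U$; composing $\psi^{-1}$ with a Möbius map of $\mathbb D$ onto $\mathbb H$ that sends $0$ to $\psi(z)$ (its derivative at $0$ has modulus $2\Im\psi(z)$), Koebe's quarter theorem gives $2\Im\psi(z)/|\psi'(z)|\le4d_U(z)$, i.e. $|\psi'|/\Im\psi\ge\frac1{2d_U}$. With $W=w\circ\psi^{-1}$,
$$\int_Uw^2d_U^{-2}\le4\int_{\mathbb H}W^2y^{-2}\le16\int_{\mathbb H}|\nabla W|^2=16\int_U|\nabla w|^2$$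
by the one-dimensional Hardy inequality $\int_0^\infty W^2y^{-2}dy\le4\int_0^\infty W_y^2dy$ and conformal invariance. Our $w$ is smooth in $U$ and tends to $0$ at $\partial U$, by (8.1) and because $\operatorname{supp}\lambda_i\subset B(p_i,7r)$. So $(w-\kappa)^+$ is Lipschitz with compact support in $U$; apply the inequality to it and let $\kappa\downarrow0$.

Hence $\int_{U\cap B(p_i,6r)}u^{4/3}d_U^{-2}dA\le c_3$. By Fubini and Cauchy–Schwarz there is $r_i\in(5r,6r)$, depending on $U$, such that with $\Gamma_i=\partial B(p_i,r_i)$
$$\int_{\Gamma_i\cap U}u^{2/3}d_U^{-1}\,|dz|\le c_4.\tag{8.2}$$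

Next we discretize. Take a Whitney decomposition of $U$ into closed squares with disjoint interiors and $\operatorname{diam}Q\le\operatorname{dist}(Q,\partial U)\le4\operatorname{diam}Q$, and let $Q_k$ be the squares that meet $\bigcup\Gamma_i$. Put $\delta_k=\operatorname{diam}Q_k$, choose $z_k\in Q_k\cap\bigcup\Gamma_i$, and let
$$u_k=u(z_k)\le4N,\qquad\zeta_k=\varphi^{-1}(z_k),\qquad b_k=\sum_i\operatorname{length}(\Gamma_i\cap Q_k).$$
A circle meets the sides of the squares in countably many points, so $\sum b_k=\sum_i\operatorname{length}(\Gamma_i\cap U)\le c_5$. We claim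
$$\sum_ku_k^{2/3}\le c_6.\tag{8.3}$$
Let $z_k\in\Gamma_i$ and $B_k=B(z_k,\frac12\delta_k)$. As $\delta_k\le d_U(z_k)\le5\delta_k$, on $B_k$ we have $u\ge\frac13u_k$ (Harnack) and $\frac12\delta_k\le d_U\le6\delta_k$. Suppose first $\delta_k\le60r$. The set $\Gamma_i\cap B_k$ either is the whole circle or contains arcs of length $\ge\frac12\delta_k$ on both sides of $z_k$; so its length is at least $\min(\delta_k,10\pi r)\ge\frac12\delta_k$. Hence $u_k^{2/3}\le C\int_{\Gamma_i\cap B_k}u^{2/3}d_U^{-1}|dz|$. A point $z$ lies in at most $C$ of the discs $B_k$: $z\in B_k$ forces $\frac16d_U(z)\le\delta_k\le2d_U(z)$ and $Q_k\subset B(z,4d_U(z))$, and the $Q_k$ have disjoint interiors. So by (8.2) these $k$ contribute at most $C\sum_ic_4=CMc_4$. At most $C$ squares with $\delta_k>60r$ meet a given $\Gamma_i$: each has side $>42r$ and contains a square of side $42r$ that meets $B(p_i,6r)$, hence lies in $B(p_i,66r)$, and these have disjoint interiors. Each contributes at most $(4N)^{2/3}$. This proves (8.3).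

By Hölder's inequality with exponents $\frac52,\frac53$,
$$\sum_k(b_ku_k)^{2/5}\le\Big(\sum_kb_k\Big)^{2/5}\Big(\sum_ku_k^{2/3}\Big)^{3/5}\le c_7.\tag{8.4}$$
The exponent $\frac25$ matters because it is below $\frac12$: powers $P_s^{2/5}$ can be averaged over $s$ without loss, as Step 4 shows.

**Step 3. Where $\mu$ lives.** This step shows that, at small scales, $\mu$ sits on arcs that mostly avoid the part of $\mathbb T$ seen from the rooms. Let
$$\Psi(t)=\sum_i\int_{\Gamma_i\cap U}P_t(\varphi^{-1}(z))|dz|\in[0,\infty].$$
Two points of $Q_k$ are within $\frac12\delta_k$ of their midpoint, which is in $Q_k$ and at distance $\ge\delta_k$ from $\partial U$. Applying Harnack twice, positive harmonic functions on $U$ vary on $Q_k$ by a factor at most $9$. So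
$$C^{-1}\sum_kb_kP_t(\zeta_k)\le\Psi(t)\le C\sum_kb_kP_t(\zeta_k),\qquad\int\Psi\,d\mu=\sum_i\int_{\Gamma_i\cap U}u|dz|\le c_8.\tag{8.5}$$
Let $\varphi^*$ be the radial boundary function of $\varphi$ (defined a.e., values in $\partial U$) and $T_{\mathcal N}=\{t:\varphi^*(t)\in\bigcup_iB(p_i,7r)\}$. There $v(\varphi^*(t))<4N$.

*Claim: for $\mu$-a.e. $t$, $|I\cap T_{\mathcal N}|/|I|\to0$ as arcs $I\ni t$ shrink to $t$.*

For a.e. $t\in T_{\mathcal N}$, $u\circ\varphi$ has radial limit $0$ by (8.1). A.e. the radial limit is the density of the absolutely continuous part of $\mu$ (Fatou), so that part lives off $T_{\mathcal N}$, and Lebesgue's density theorem gives the claim for it.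

For the singular part $\mu_s$: at $\mu_s$-a.e. $t$, $\mu(I')/|I'|\to\infty$ for arcs $I'$ centered at $t$ shrinking to $t$. For an arc $I\ni t$ with center $c_I$ and $|I|<1$ put $\zeta_I=(1-|I|)c_I$. If $|s-c_I|\le|I|$, then $|s-\zeta_I|\le2|I|$ and $P_s(\zeta_I)\ge\frac{|I|}{4|I|^2}=\frac1{4|I|}$. The arc $I'$ of length $|I|$ centered at $t$ consists of such $s$, so $u(\varphi(\zeta_I))\ge\mu(I')/(4|I'|)\to\infty$, and thus $v(\varphi(\zeta_I))\to\infty$. Let $w'$ be the Dirichlet solution in $U$ with data $\min(v,5N)$. The limit points of $\varphi(\zeta_I)$ are zeros of $f$, hence lie in $\partial U$, and there $w'=5N$; so $w'(\varphi(\zeta_I))\to5N$. But $5N-w'\circ\varphi$ is the Poisson integral of $5N-\min(v\circ\varphi^*,5N)\ge N1_{T_{\mathcal N}}$, so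
$$5N-w'(\varphi(\zeta_I))\ge N\int_{T_{\mathcal N}\cap I}P_s(\zeta_I)\,dm(s)\ge\frac N{8\pi}\frac{|I\cap T_{\mathcal N}|}{|I|}.$$
The left side tends to $0$, and the claim follows.

**Step 4. Moving the mass.** Divide $\mathbb T$ into $n\ge10$ equal half-open arcs $I$, and call $I$ *good* if $|I\cap T_{\mathcal N}|\le\frac12|I|$, otherwise *bad*. By the claim, for $\mu$-a.e. $t$ the arc containing $t$ is good for all large $n$, so by dominated convergence the $\mu$-mass of the bad arcs tends to $0$ as $n\to\infty$. Put $m_I=\mu(I)$ and let $c_I$ be the center of $I$. Call $k$ *near* $I$ if $|\zeta_k-c_I|\le2|I|$, otherwise *far*. If $k$ is near $I$ and $I'$, then $|c_I-c_{I'}|\le4|I|$; so each $k$ is near at most $C$ arcs. Let $\sigma_I=\sum_{k\text{ near }I}(b_ku_k)^{2/5}$; by (8.4), $\sum_I\sigma_I\le c_9$.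

We look for points $s\in I\setminus T_{\mathcal N}$ where $m_I\Psi(s)$ is under control. Take first far $k$. For $s,t\in I$ we have $|s-\zeta_k|\ge\frac32|I|$, so $|t-\zeta_k|\le\frac53|s-\zeta_k|$ and $P_s(\zeta_k)\le3P_t(\zeta_k)$. So for $s\in I$, by (8.5),
$$m_I\sum_{k\text{ far}}b_kP_s(\zeta_k)\le3\int_I\sum_{k\text{ far}}b_kP_t(\zeta_k)\,d\mu(t)\le C\int_I\Psi\,d\mu.$$
Now near $k$. For $t\in I$, $|t-\zeta_k|\le\frac52|I|$, so $u_k\ge\int_IP_t(\zeta_k)d\mu\ge\frac4{25}m_I(1-|\zeta_k|^2)/|I|^2$. For $\zeta\in\mathbb D$ let $e=\zeta/|\zeta|$ (any $e\in\mathbb T$ if $\zeta=0$). For $s\in\mathbb T$, $|s-e|\le|s-\zeta|+1-|\zeta|\le2|s-\zeta|$. So $\int_I|s-\zeta|^{-4/5}|ds|\le C\int_I|s-e|^{-4/5}|ds|\le C|I|^{1/5}$, and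
$$\frac1{|I|}\int_IP_s(\zeta_k)^{2/5}|ds|\le C(1-|\zeta_k|^2)^{2/5}|I|^{-4/5}.$$
By subadditivity of $x\mapsto x^{2/5}$,
$$\frac1{|I|}\int_I\Big(m_I\sum_{k\text{ near}}b_kP_s(\zeta_k)\Big)^{2/5}|ds|\le C\sum_{k\text{ near}}\Big(\frac{b_km_I(1-|\zeta_k|^2)}{|I|^2}\Big)^{2/5}\le C_2\sigma_I$$
with an absolute constant $C_2$. By Chebyshev, $\big(m_I\sum_{\text{near}}b_kP_s(\zeta_k)\big)^{2/5}\le4C_2\sigma_I$ for $s\in I$ outside a set of measure $\le\frac14|I|$ (if $\sigma_I=0$, for a.e. $s\in I$). So for good $I$ there is a measurable $E_I\subset I\setminus T_{\mathcal N}$ with $|E_I|\ge\frac14|I|$ and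
$$m_I\Psi(s)\le C\Big(\int_I\Psi\,d\mu+\sigma_I^{5/2}\Big),\qquad s\in E_I.\tag{8.6}$$

Now we spread the mass $m_I$ over $E_I$ with a bounded analytic function. *For measurable $E\subset\mathbb T$, $|E|>0$, there is a bounded analytic $p_E$ on $\mathbb D$ with $\Re p_E\ge0$, $\Re p_E=0$ a.e. on $\mathbb T\setminus E$, $p_E(0)=1$.* If $|E|=2\pi$ take $p_E=1$. Otherwise let $q$ be analytic with $\Re q=\int_EP_t\,dm(t)\in(0,1)$, $X=e^{i\pi q/2}$, so $\arg X\in(0,\frac\pi2)$, and $p=-i\frac{X-1}{X+1}$. As $\Re X>0$, $|p|<1$; and $\Re p=\frac{2\Im X}{|X+1|^2}>0$. At a.e. point of $\mathbb T\setminus E$, $\Re q\to0$ radially and $\Im q$ has a finite radial limit, so $X$ has a positive finite limit and $\Re p=0$. Put $p_E=(p-i\Im p(0))/\Re p(0)$.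

Put
$$\mathcal A\circ\varphi=-\sum_{I\text{ good}}m_Ip_{E_I},\qquad\nu=\sum_{I\text{ good}}m_I\Re p_{E_I}\ \text{on }\mathbb T,\qquad u'=-\Re\mathcal A\ge0.$$
Here $\mathcal A$ is bounded, $\nu\ge0$ is bounded and zero a.e. on $T_{\mathcal N}$, and $u'\circ\varphi=\int P_t\nu\,dm$. Since $p_{E_I}(\zeta)=\int_I\frac{t+\zeta}{t-\zeta}\Re p_{E_I}\,dm(t)$ with $\int_I\Re p_{E_I}dm=1$,
$$|\mathcal A\circ\varphi(\zeta)+g\circ\varphi(\zeta)|\le\sum_{I\text{ good}}m_I\operatorname{osc}_{t\in I}\frac{t+\zeta}{t-\zeta}+\frac2{1-|\zeta|}\sum_{I\text{ bad}}m_I.$$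
So $\mathcal A\to-g$ uniformly on compact subsets of $U$ as $n\to\infty$. By (8.6), as $\Re p_{E_I}$ lives on $E_I$ and has integral $1$,
$$\sum_i\int_{\Gamma_i\cap U}u'|dz|=\int\Psi\nu\,dm\le C\Big(\int\Psi\,d\mu+\sum_I\sigma_I^{5/2}\Big)\le C\Big(c_8+\big(\sum_I\sigma_I\big)^{5/2}\Big)\le c_{10}.\tag{8.7}$$

**Step 5. A fixed bound for $u'$ near the rooms.** Let $q\in\partial U\cap B(p_i,7r)$, and let $\Lambda\in C(\partial U)$, $0\le\Lambda\le1$, $\Lambda=1$ off $B(p_i,7r)$, $\Lambda=0$ near $q$. As $\nu=0$ a.e. on $T_{\mathcal N}$, $\nu\le\|\nu\|_\infty\Lambda\circ\varphi^*$ a.e. So $u'\le\|\nu\|_\infty$ times the Dirichlet solution with data $\Lambda$, and $u'\to0$ at $q$. Thus the extension $\tilde u'$ of $u'$ by $0$ is continuous and subharmonic in $B(p_i,7r)$. Comparing it in $B(p_i,r_i)$ with the Poisson integral of its values on $\Gamma_i$ (radius $r_i>5r$) and using (8.7),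
$$u'\le c_{11}\quad\text{on }U\cap B(p_i,4r).\tag{8.8}$$

**Step 6. Oscillation of the conjugate functions on rooms.** Real parts are now bounded near the rooms; we need the same for differences of imaginary parts. Let $(u_*,a)$ be $(u,g)$ or $(u',\mathcal A)$; then $|\Re a|=u_*$. The extensions $\tilde u_*$ by $0$ are bounded by a fixed number on $B(p_i,4r)$, by (8.1) and (8.8), and $\tilde u_*^2$ is subharmonic with $\Delta\tilde u_*^2\ge2|\nabla u_*|^21_U$ there. Testing with a cutoff, $\int_{U\cap B(p_i,2r)}|\nabla u_*|^2\le c_{12}$. So by Fubini and Cauchy–Schwarz there are $s_i\in(r,2r)$ with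
$$\int_{U\cap\partial B(p_i,s_i)}(|\nabla u|+|\nabla u'|)\,|dz|\le c_{13}.$$
Let $P$ be a component of $U\cap B(p_i,s_i)$ and $C_P=\partial P\cap U$. Then $C_P\subset\partial B(p_i,s_i)$. Each $z\in U\cap\partial B(p_i,s_i)$ has small discs $B\subset U$ about it for which $B\cap B(p_i,s_i)$ is convex, hence contained in exactly one $P$. So for fixed $i$ the sets $C_P$ are disjoint and relatively open in $U\cap\partial B(p_i,s_i)$, and each is a union of components (open arcs, or the full circle) of that set.

*Claim: the interval $\Im a(P)$ has length at most $\int_{C_P}|\nabla u_*|\,|dz|$.* We may assume $a$ nonconstant; then $u_*>0$ in $U$. Suppose $z_0\in P$ and $y_0=\Im a(z_0)$ is neither in $\Im a(C_P)$ nor in the countable set $\Im a(\{a'=0\})$. Lift the horizontal ray from $a(z_0)$ along which $|\Re a|=u_*$ increases: there is a curve $z(\tau)\in P$ with $z(0)=z_0$, $u_*(z(\tau))=u_*(z_0)+\tau$, $\Im a(z(\tau))=y_0$, on a maximal interval $[0,\tau^*)$, and $\tau^*<\infty$ as $u_*$ is bounded on $P$. The curve has no limit point in $P$ as $\tau\to\tau^*$: at such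 a point $\hat z$ we would have $\Im a(\hat z)=y_0$, so $a'(\hat z)\ne0$, and $a$ would map a neighborhood of $\hat z$ homeomorphically onto a disc about $a(\hat z)$; the lift would coincide with the local inverse along the ray for $\tau$ near $\tau^*$ and continue past $\tau^*$. So it has a limit point $z^*\in\partial P$. Here $z^*\notin\partial U$, because $u_*\to0$ at $\partial U\cap B(p_i,7r)$ (by (8.1) and Step 5) while $u_*(z(\tau))\ge u_*(z_0)>0$. So $z^*\in C_P$ and $\Im a(z^*)=y_0$, a contradiction. Hence $\Im a(P)$ is contained in $\Im a(C_P)$ up to a countable set. Since $|a'|=|\nabla u_*|$, the measure of $\Im a(C_P)$ is at most $\int_{C_P}|\nabla u_*||dz|$, and the claim follows.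

Two points of a room $O$ are joined by a path in $O\subset U\cap\bigcup B(p_i,r)$, which is covered by the open sets $P$ (over all $i$, as $s_i>r$). So they are joined by a finite chain of distinct sets $P$, consecutive ones intersecting. By the claim and the disjointness of the $C_P$ for fixed $i$,
$$\operatorname{osc}_O\Im g\le Mc_{13},\qquad\operatorname{osc}_O\Im\mathcal A\le Mc_{13}.\tag{8.9}$$

**Step 7. The function $h_1$.** The real part of $L_1$ is bounded, but its imaginary part need not be. The following functions bend the strip without raising the real part by much. For $\tau>0$ and $w=-W$, $W=x+iy$, $0\le x\le4N$, let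
$$\Phi_\tau(w)=-\big[\tfrac1\tau\sinh\tau W+4N(1-\cosh\tau W)\big],\qquad-\Re\Phi_\tau=4N+\cos(\tau y)\Big(\frac{\sinh\tau x}\tau-4N\cosh\tau x\Big).$$
The bracket in the last formula is $\le0$, because $\tau^{-1}\tanh\tau x\le x\le4N$. So
$$-\Re\Phi_\tau\ge4N+x-4N\cosh\tau x\ge x-\kappa_\tau,\qquad\kappa_\tau=4N(\cosh4N\tau-1)\to0,$$
and $-\Re\Phi_\tau\le4N+4N\cosh4N\tau\le12N$ for small $\tau$. Also $\Phi_\tau$ is bounded on the strip, $|\Phi_\tau'|=|\cosh\tau W-4N\tau\sinh\tau W|\le2$ for small $\tau$, and $\Phi_\tau(w)\to w$ locally uniformly as $\tau\to0$. Put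
$$h_1=\Phi_\tau(L_1)+\mathcal A\in H^\infty(U)$$
with $\tau$ small and $n$ large.

(i) On $R$, $h_1\to L_1-g=L$ uniformly as $\tau\to0$, $n\to\infty$.

(ii) $\Re h_1\le-w_1+\kappa_\tau-u'\le-w_1+\kappa_\tau$, and $w_1\to\min(v(q),4N)$ at $q$; take $\kappa_\tau\le\eta$.

(iii) On a room $O$, $|\Re h_1|\le12N+1+c_{11}$. As $L-\ell_0$ is constant on $O$, $\operatorname{osc}_OL\le2B_0$; with (8.1) and (8.9), $\operatorname{osc}_OL_1\le4N+2B_0+Mc_{13}$. Since $|\Phi_\tau'|\le2$ on the convex strip, $\operatorname{osc}_O\Phi_\tau(L_1)$ is at most twice that, and $\operatorname{osc}_O\mathcal A\le c_{11}+Mc_{13}$. All these bounds are fixed. $\square$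

Step 7(iii) used only that $L-\ell_0$ is *constant* on a room, not the value $2\pi in_O$ of the constant. This is why no bound on $n_O$ is needed.

## 9. Two scales, integers along a forest, and the end of the proof

Let $C_1\ge1$ be such that $\|S_\rho\psi\|\le C_1\rho\|\psi\|_\infty$ in Lemma 2, and put $\eta=\varepsilon/(100C_1)$ and $J=2J_0+4N+2B_0+6$, a fixed number.

**Step 1. The first scale.** At this scale we decide for which components $\log f$ has to be approximated. Fix $\rho_0>0$ with $\rho_0J\|\nabla\chi\|_\infty\le\eta$; this is possible without circularity because $J$ is fixed. Call a non-null $U$ *rigid* if $R_U'=\{z\in U:d_U\ge\rho_0/2\}\ne\emptyset$. There are finitely many rigid $U$, say $Q$, as each contains a disc of radius $\rho_0/2$. (If $K$ is the closed unit disc and $\rho_0\le2$, then $\mathbb D$ is rigid when non-null.) For rigid $U$ let $h_1=h_{1,U}$ be the function of Proposition 6 with the compact set $R=R_U'$ and this $\eta$. For all other $U$ put $h_1=-2N$. Let $K_0=\max(2N,\max_{\text{rigid}}\|h_{1,U}\|)$.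

**Step 2. An integer for each room.** For a room $O$ of a rigid $U$ put $q_O=n_O$ if $O\cap R_U'\ne\emptyset$; otherwise let $q_O$ be an integer nearest to $\frac1{2\pi}\Im(h_1-\ell_0)$ at some chosen point of $O$. For rooms of nonrigid non-null $U$ put $q_O=0$. Then
$$|h_1-\ell_0-2\pi iq_O|\le J\text{ on every room }O;\qquad|h_1-\ell_0-2\pi iq_O|\le\eta\text{ on }O\cap R_U'\ (U\text{ rigid}).\tag{9.1}$$
Indeed, if $U$ is rigid and $O$ meets $R_U'$, then on $O\cap R_U'$ the quantity is $|h_1-L|\le\eta$ by (7.3), and on $O$ it is at most $\eta+J_0+2B_0$ by (iii). If $U$ is rigid and $O\cap R'_U=\emptyset$, then at the chosen point the real part is at most $J_0+4N$ and the imaginary part at most $\pi$ in modulus, so on $O$ the quantity is at most $2J_0+4N+2B_0+\pi\le J$. If $U$ is nonrigid it is at most $2N+B_0$. In particular $|q_O|\le K_1:=K_0+B_0+J$.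

**Step 3. The second scale and the forest.** Below the second scale any bound for the mismatch known beforehand is good enough; above it only finitely many components matter, and their integers must match. Let
$$K'=K_0+B_0+2\pi(4Q+1)K_1$$
and fix $\rho_1\in(0,\rho_0/2)$ with $\rho_1K'\|\nabla\chi\|_\infty\le\eta$. Let $\mathcal V$ be the finite set of non-null $U$ for which $R_1(U)=\{z\in U:d_U\ge\rho_1\}\ne\emptyset$. For $U\in\mathcal V$ the set $S_U=R_1(U)\cap\operatorname{supp}\chi$ is a compact subset of $U\cap F_3\subset U\cap\mathcal N$. Let $S=\bigcup_{U\in\mathcal V}S_U$.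

Consider the bipartite graph with vertices the $U\in\mathcal V$ and the components $X$ of $F_3$ meeting $S$, with an edge $UX$ iff $X\cap S_U\ne\emptyset$. By Lemma 5 it has no cycles, so it is a forest. By Lemma 4 an edge $UX$ determines the unique room $O$ of $U$ containing $X\cap U$; let $q(U,X)=q_O$. In each tree choose a root $U$ (every tree contains a $U$-vertex), put $c_U=0$ there, and define integers $c_U$ recursively along the tree so that
$$q(U,X)+c_U=q(U',X)+c_{U'}\quad\text{whenever }UX,\ U'X\text{ are edges}.\tag{9.2}$$
The parent of $X$ determines the common value at $X$, and this determines $c$ at the children of $X$. Along the path from the root to $U$, $c_U$ is a sum of terms $\pm q$ in which each component of $K^\circ$ occurs at most twice, and nonrigid components contribute $0$; so $|c_U|\le2QK_1$. This bound does not involve $\rho_1$, which is why $K'$ could be defined before $\rho_1$. Put $c_U=0$ for non-null $U\notin\mathcal V$.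

**Step 4. The global logarithm $\ell$.** Define $m(z)=q_{O(z)}+c_U$ for $z\in S_U$, where $O(z)\ni z$ is the room of $U$. Rooms are open and the finitely many $S_U$ are compact and disjoint, so $m$ is integer-valued and continuous on the compact set $S$. Also $|m|\le(2Q+1)K_1$. And $m$ is constant on $S\cap X$ for each component $X$ of $F_3$: for two points in the same $S_U$ by Lemma 4, for points in $S_U$ and $S_{U'}$ by (9.2).

In a compact metric space, two disjoint closed sets such that no component meets both are separated by a set that is open and closed. Applying this successively to the finitely many level sets of $m$ (split off one level set, then continue in the remaining part of $F_3$), we extend $m$ to a continuous $m:F_3\to\mathbb Z$ with $|m|\le(2Q+1)K_1$; if $S=\emptyset$ put $m=0$. Put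
$$\ell=\ell_0+2\pi im\ \text{ on }F_3,\qquad e^\ell=f.$$

**Step 5. The functions $h_U$.** Now the attempt of Section 3 is carried out with the two scales. If $U$ is null, put $h_U=-2N$. Let $U$ be non-null, $\chi_2=\min(1,\max(0,2-2d_U/\rho_0))$, which is $1$ for $d_U\le\rho_0/2$ and $0$ for $d_U\ge\rho_0$, and
$$D=\ell-h_1-2\pi ic_U\ \text{ on }U\cap F_3,\qquad h_0=h_1+2\pi ic_U+\chi\chi_2D.$$
$D$ is analytic on the open set $U\cap\{v<3N\}\supset U\cap\operatorname{supp}\chi$, because $\ell$ is a continuous logarithm of $f$ there; outside $\operatorname{supp}\chi$ the last term is $0$. Then $\bar\partial h_0=D\,\bar\partial(\chi\chi_2)$ is supported in $\operatorname{supp}\chi\cap\{d_U\le\rho_0\}$.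

Where $d_U\ge\rho_1$ and $z\in\operatorname{supp}\chi$, we have $z\in S_U$, so $D=\ell_0+2\pi iq_{O(z)}-h_1$ and $|D|\le J$ by (9.1). Where $\bar\partial\chi_2\ne0$ we have $\rho_0/2\le d_U\le\rho_0$, so $U$ is rigid, $z\in R_U'$, and (on $\operatorname{supp}\chi$) $|D|\le\eta$ by (9.1), while $|\nabla\chi_2|\le2/\rho_0$. So $\psi_a:=1_{\{d_U\ge\rho_1\}}\bar\partial h_0$ satisfies
$$\|\psi_a\|_\infty\le J\|\nabla\chi\|_\infty+2\eta/\rho_0\le3\eta/\rho_0.$$
Where $d_U<\rho_1$, $\chi_2=1$, and on $\operatorname{supp}\chi$ we have $|D|\le B_0+K_0+2\pi(|m|+|c_U|)\le K'$. So $\psi_b:=1_{\{d_U<\rho_1\}}\bar\partial h_0$ satisfies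
$$\|\psi_b\|_\infty\le K'\|\nabla\chi\|_\infty\le\eta/\rho_1.$$
The functions $\psi_a,\psi_b$, extended by $0$, live on $K_{\rho_0}$ and $K_{\rho_1}$. Put $h_U=h_0-S_{\rho_0}\psi_a-S_{\rho_1}\psi_b$ on $U$. Then $\bar\partial h_U=0$, so $h_U$ is analytic in $U$, and
$$|h_U-h_0|\le3C_1\eta+C_1\eta=4C_1\eta.\tag{9.3}$$
Since $|h_0|\le K_0+4\pi QK_1+J+K'$, $\sup_U\|h_U\|<\infty$.

**Step 6. Boundary behavior.** We check the hypotheses of Lemma 3 with
$$F=\{v\le2N\}\cap\partial K,\qquad G=\{v\ge2N\}\cap\partial K,\qquad N'=N,\qquad\delta=\varepsilon/2.$$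

Let $q\in F\cap\partial U$. Then $f(q)\ne0$, so $U$ is non-null. Near $q$ in $U$, $\chi=\chi_2=1$, so $h_0=\ell$, which is continuous at $q$ since a neighborhood of $q$ in $K$ lies in $F_3$. By (9.3), $\limsup_{z\to q}|h_U-\ell(q)|\le4C_1\eta\le\varepsilon/2$.

Let $q\in G\cap\partial U$. For null $U$, $\Re h_U=-2N\le-N-\varepsilon/2$. For non-null $U$, near $q$ we have $\chi_2=1$ and
$$\Re h_0=(1-\chi)\Re h_1+\chi\cdot(-v),$$
read as $\Re h_1$ where $\chi=0$; if $v(q)\ge3N$, then $\chi=0$ near $q$. By Proposition 6(ii), resp. $h_1=-2N$, and $v(q)\ge2N$, we get $\limsup_{z\to q}\Re h_0\le-2N+\eta$. So by (9.3) $\limsup_{z\to q}\Re h_U\le-2N+5C_1\eta\le-N-\varepsilon/2$, as $N>10$.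

Finally, $u_0=\chi\ell-2N(1-\chi)$ is continuous on $\partial K$ (as $K\cap\operatorname{supp}\chi\subset\{v<3N\}\subset F_3$), equals $\ell$ on $F$, and has $\Re u_0=-\chi v-2N(1-\chi)\le-2N<-N$ on $G$.

**Step 7. End of the proof of Theorem 1.** Lemma 3 yields $h\in A(K)$ with $|h-\ell|<\varepsilon$ on $F$ and $\Re h<-N$ on $G$. On $F$,
$$|e^h-f|=|f|\,|e^{h-\ell}-1|\le\varepsilon e^\varepsilon\le2\varepsilon,$$
and on $G$, $|e^h-f|\le e^{-N}+e^{-2N}=\varepsilon+\varepsilon^2\le2\varepsilon$. Since $F\cup G=\partial K$ and $e^h-f\in A(K)$, the maximum principle gives $|e^h-f|\le2\varepsilon$ on $K$. By the reduction at the beginning of Section 4 this proves Theorem 1, and with it Theorems 2 and 3. In particular the conjecture is true: no condition on the zeros of $f$ on $\partial K$ is needed. $\blacksquare$
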